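\title{Ramsey-type graph 2-coloring does not imply Ramsey-type weak K\"onig's lemma}

\begin{abstract}
The principle $\mathsf{RCOLOR}_k$ asserts that every infinite, locally $k$-colorable graph has an infinite set of vertices that is compatible with receiving a single color. For $k\ge 3$ it is equivalent over $\mathsf{RCA}_0$ to the Ramsey-type weak K\"onig's lemma $\mathsf{RWKL}$. We show that this fails for $k=2$: there is an $\omega$-model of $\mathsf{RCA}_0+\mathsf{RCOLOR}_2$ that contains no diagonally noncomputable function, and $\mathsf{RWKL}$ fails in every such model. The proof is a variant of Mathias forcing in which the reservoir consists of pairs of finite sets lying on opposite sides of a component of the graph. We also show that $\mathsf{RCOLOR}_2$ is incomparable with $\mathsf{DNR}$ and with $\mathsf{WWKL}$.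
\end{abstract}

\section{Introduction}\label{sec:intro}

An infinite path through a binary tree is a $2$-coloring of $\mathbb N$, so it is constant on some infinite set. How much of the difficulty of finding a path remains if we ask only for such a set? The same question can be asked about colorings of a graph: instead of a coloring, ask only for an infinite set of vertices that some coloring makes monochromatic. This paper compares the two questions when the graph is bipartite. We work in second-order arithmetic over the base system $\mathsf{RCA}_0$, which consists of the basic axioms, $\Sigma^0_1$-induction and $\Delta^0_1$-comprehension.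

A \emph{tree} is a subset of $2^{<\mathbb N}$ closed under initial segments. A \emph{graph} is a pair $G=(V,E)$ with $V\subseteq\mathbb N$ and $E$ a symmetric, irreflexive relation on $V$; we write $G[V_0]$ for the subgraph induced on $V_0\subseteq V$. A \emph{$k$-coloring} of $G$ is a map $V\to\{0,\dots,k-1\}$ that gives adjacent vertices different values.

\begin{definition}\label{def:principles}
A set $H\subseteq\mathbb N$ is \emph{homogeneous for a string} $\sigma\in2^{<\mathbb N}$ if there is $c<2$ such that $\sigma(i)=c$ for every $i\in H$ with $i<|\sigma|$. It is \emph{homogeneous for an infinite tree} $T$ if the tree $\{\sigma\in T: H\text{ is homogeneous for }\sigma\}$ is infinite. $\mathsf{RWKL}$ is the statement that every infinite tree $T\subseteq2^{<\mathbb N}$ has an infinite homogeneous set.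

A graph $G=(V,E)$ is \emph{locally $k$-colorable} if $G[V_0]$ is $k$-colorable for every finite $V_0\subseteq V$. A set $H\subseteq V$ is \emph{$k$-homogeneous for $G$} if for every finite $V_0\subseteq V$ some $k$-coloring of $G[V_0]$ gives every vertex of $V_0\cap H$ color $0$. $\mathsf{RCOLOR}_k$ is the statement that every infinite, locally $k$-colorable graph has an infinite $k$-homogeneous set.
\end{definition}

By K\"onig's lemma, $H$ is homogeneous for $T$ exactly when $T$ has an infinite path that is constant on $H$, and $H$ is $k$-homogeneous for $G$ exactly when $G$ has a $k$-coloring in which all of $H$ has color $0$. The definitions are phrased with finite objects so that they keep this meaning in a model that contains neither the path nor the coloring.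

It is known that over $\mathsf{RCA}_0$ the principle $\mathsf{RCOLOR}_k$ is equivalent to $\mathsf{RWKL}$ for every standard $k\ge3$, and that $\mathsf{RWKL}$ implies $\mathsf{RCOLOR}_2$. The last implication has a simple source. If $G$ has vertex set $\mathbb N$, let $T_G$ be the tree of all $\sigma$ that are $2$-colorings of $G[\{0,\dots,|\sigma|-1\}]$. Since the two colors can be swapped, $H$ is homogeneous for $T_G$ if and only if it is $2$-homogeneous for $G$. Thus $\mathsf{RCOLOR}_2$ is $\mathsf{RWKL}$ for trees defined by constraints of the form $\sigma(x)\ne\sigma(y)$. The remaining question, posed by Bienvenu, Patey and Shafer~\cite{BPS}, is whether these trees are already as hard as all trees: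
\begin{quote}
\emph{Does $\mathsf{RCA}_0$ prove $\mathsf{RCOLOR}_2\to\mathsf{RWKL}$?}
\end{quote}

Let $\varphi_0,\varphi_1,\dots$ list the partial computable functions. A total function $f\colon\mathbb N\to\mathbb N$ is \emph{diagonally noncomputable} (DNC) if $f(n)\neq\varphi_n(n)$ whenever $\varphi_n(n)$ converges. No computable function is DNC, since $f=\varphi_n$ gives $f(n)=\varphi_n(n)$. The following example contains a reason to expect either answer.

\begin{example}\label{ex:gadget}
Take distinct vertices $x_n,y_n,z_{n,s},z'_{n,s}$ for $n,s\in\mathbb N$. If $\varphi_n(n)$ halts in exactly $s$ steps with value $0$, add the path $x_n\,z_{n,s}\,y_n$; if it does so with value $1$, add the path $x_n\,z_{n,s}\,z'_{n,s}\,y_n$. The graph is computable and is a disjoint union of paths. Given a $2$-coloring $c$, let $f(n)=1$ if $c(x_n)=c(y_n)$ and $f(n)=0$ otherwise. Then $f(n)=1$ when $\varphi_n(n)=0$ and $f(n)=0$ when $\varphi_n(n)=1$, so $f$ is DNC. On the other hand, the computable set $\{x_n:n\in\mathbb N\}$ meets each component at most once, so it is $2$-homogeneous.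
\end{example}

So two colors suffice to code a DNC function into full colorings, and with the equivalence for $k\geq 3$ in mind one may guess that the answer is yes. But a homogeneous set can step around this coding by taking one vertex from each gadget. A tree can do more: it can forbid $H$ to contain a given large finite set $F$ by the constraint ``$\sigma$ is not constant on $F$'', which excludes only a small fraction of strings, and in this way it can force every infinite homogeneous set to compute a DNC function (Lemma~\ref{lem:tree}). A bipartite graph under construction can forbid $F$ only by joining two elements of $F$ by a path of odd length, and this is impossible once $F$ lies on one side of one component. The answer to the question is no.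

\begin{theorem}\label{thm:main}
There is an $\omega$-model of $\mathsf{RCA}_0+\mathsf{RCOLOR}_2$ in which $\mathsf{RWKL}$ and $\mathsf{DNR}$ fail. Hence $\mathsf{RCA}_0\nvdash\mathsf{RCOLOR}_2\to\mathsf{RWKL}$.
\end{theorem}

Here $\mathsf{DNR}$ asserts the existence of DNC functions relative to every set; it is recalled in Section~\ref{sec:prelim}, together with $\omega$-models and the principles $\mathsf{WWKL}$ and $\mathsf{COH}$. Since the witness is an $\omega$-model, the non-implication persists if full induction, or all true first-order arithmetic, is added to $\mathsf{RCA}_0$.

The model is built by iterating an avoidance theorem. For $W\subseteq\mathbb N^2$, a total function $f$ is \emph{$W$-avoiding} if $(n,f(n))\notin W$ for all $n$. The DNC functions are the $W_{\mathrm{DNC}}$-avoiding functions for the computably enumerable set $W_{\mathrm{DNC}}=\{(n,v):\varphi_n(n)\text{ converges to }v\}$.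

\begin{theorem}\label{thm:avoid}
Let $X\subseteq\mathbb N$, let $W_j$ $(j\in\mathbb N)$ be $\Sigma^0_1(X)$ subsets of $\mathbb N^2$, and suppose that for no $j$ does $X$ compute a $W_j$-avoiding function. Let $G$ be an $X$-computable, infinite, locally $2$-colorable graph. Then there is an infinite $2$-homogeneous set $H$ for $G$ such that for no $j$ does $X\oplus H$ compute a $W_j$-avoiding function. In particular, if $X$ computes no DNC function, then $H$ can be chosen so that $X\oplus H$ computes none.
\end{theorem}

The last theorem is not needed for the answer; it locates $\mathsf{RCOLOR}_2$ among its neighbors.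

\begin{theorem}\label{thm:position}
\begin{enumerate}
\item[(1)] There is an $\omega$-model of $\mathsf{RCA}_0+\mathsf{RCOLOR}_2+\mathsf{COH}$ in which $\mathsf{DNR}$ (hence also $\mathsf{WWKL}$, $\mathsf{RWKL}$, and $\mathsf{RCOLOR}_k$ for $k\ge3$) fails.
\item[(2)] There is an $\omega$-model of $\mathsf{RCA}_0+\mathsf{WWKL}$ (hence of $\mathsf{DNR}$) in which $\mathsf{RCOLOR}_2$ fails.
\end{enumerate}
Hence $\mathsf{RCOLOR}_2$ is incomparable with each of $\mathsf{DNR}$ and $\mathsf{WWKL}$ over $\mathsf{RCA}_0$, and lies strictly between $\mathsf{RCA}_0$ and $\mathsf{RWKL}$.
\end{theorem}

Section~\ref{sec:models} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:avoid}. Section~\ref{sec:coh} shows how Mathias forcing avoids DNC functions in the easy case of cohesive sets; this proves Theorem~\ref{thm:position}(1) and is the template for what follows. The template breaks for graphs because the homogeneity of a finite set can be refuted but not confirmed by a search. Sections~\ref{sec:parity} and~\ref{sec:one} repair it for a single Turing functional, Section~\ref{sec:all} for all of them at once. Section~\ref{sec:random} proves Theorem~\ref{thm:position}(2).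

\section{Conventions}\label{sec:prelim}

\subsection*{Computability} Let $\Phi_0,\Phi_1,\dots$ list the Turing functionals. We write $\downarrow$ for convergence, $\uparrow$ for divergence, $\le_T$ for Turing reducibility, and $X\oplus Y=\{2n:n\in X\}\cup\{2n+1:n\in Y\}$. A set is $\Sigma^0_1(X)$, or \emph{$X$-c.e.}, if $X$ can enumerate it; when an $X$-c.e.\ set is known to be nonempty, $X$ can find a member by search. An infinite $X$-c.e.\ set of numbers has an infinite $X$-computable subset: enumerate it and keep each number that exceeds all numbers kept before. Finite sets are identified with their codes under a computable bijection with $\mathbb N$. A computation of $t$ steps queries the oracle only about numbers below $t$.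

\subsection*{Models} An \emph{$\omega$-model} is a structure $(\mathbb N,\mathcal I)$ with the standard natural numbers and a family $\mathcal I$ of subsets of $\mathbb N$ as second-order part. If $\mathcal I$ is a \emph{Turing ideal}, that is, nonempty and closed under $\le_T$ and $\oplus$, then $(\mathbb N,\mathcal I)$ is a model of $\mathsf{RCA}_0$. Besides $\mathsf{RWKL}$ and $\mathsf{RCOLOR}_k$ we use three principles.
\begin{itemize}
\item $\mathsf{DNR}$: for every $X$ there is a total $f$ with $f(n)\ne\Phi_n^X(n)$ whenever $\Phi_n^X(n){\downarrow}$.
\item $\mathsf{WWKL}$: every tree $T\subseteq 2^{<\mathbb N}$ such that, for some rational $\delta>0$, at least $\delta2^n$ strings of each length $n$ lie in $T$, has an infinite path.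
\item $\mathsf{COH}$: for every sequence $(R_i)_{i\in\mathbb N}$ of sets there is an infinite set $C$ that is \emph{cohesive} for it: for every $i$, one of $C\setminus R_i$ and $C\cap R_i$ is finite.
\end{itemize}
By a theorem of Giusto and Simpson, $\mathsf{RCA}_0\vdash\mathsf{WWKL}\to\mathsf{DNR}$. Each of these principles says that every instance has a solution, where being an instance and being a solution are arithmetical properties. Arithmetical properties are absolute for $\omega$-models, so the principle holds in $(\mathbb N,\mathcal I)$ if and only if every true instance in $\mathcal I$ has a true solution in $\mathcal I$.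

\subsection*{Finite oracles} Our sets are built as unions of longer and longer finite initial segments. For a finite set $F$ and any set $F'$, write $F\sqsubseteq F'$, and say that $F'$ \emph{end-extends} $F$ or that $F$ is an \emph{initial segment} of $F'$, if $F\subseteq F'$ and every element of $F'\setminus F$ exceeds every element of $F$. Fix an oracle $X$. For a Turing functional $\Psi$ and a finite set $F$, write
\[
\Psi^F(m){\downarrow}=v
\]
if $F\neq\emptyset$ and $\Psi^{X\oplus F}(m)$ converges to $v$ within $\max F$ steps, and $\Psi^F(m){\uparrow}$ if there is no such $v$. The oracle $X$ is suppressed in this notation.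

\begin{lemma}\label{lem:finite}
Let $\Psi$ be a Turing functional, let $F,F'$ be finite and let $H$ be infinite.
\begin{enumerate}
\item[(i)] The relation $\Psi^F(m){\downarrow}=v$ and the relation $\Psi^F(m){\uparrow}$ are $X$-computable.
\item[(ii)] If $\Psi^F(m){\downarrow}=v$, then $\Psi^{F'}(m){\downarrow}=v$ whenever $F\sqsubseteq F'$, and $\Psi^{X\oplus H}(m)=v$ whenever $F\sqsubseteq H$.
\item[(iii)] If $\Psi^{X\oplus H}(m){\downarrow}=v$, then $\Psi^F(m){\downarrow}=v$ for all but finitely many $F\sqsubseteq H$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) holds because the number of steps is bounded. If $F\neq\emptyset$ and $F\sqsubseteq Z$, then $X\oplus F$ and $X\oplus Z$ agree below $\max F$, so computations of at most $\max F$ steps run identically on both oracles. This gives (ii), and it gives (iii) for every $F\sqsubseteq H$ with $\max F$ at least the length of the computation $\Psi^{X\oplus H}(m)$.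
\end{proof}

\section{From the avoidance theorem to the model}\label{sec:models}

\begin{lemma}\label{lem:tree}
There is a computable infinite tree $T\subseteq2^{<\mathbb N}$ such that every infinite set homogeneous for $T$ computes a DNC function.
\end{lemma}

\begin{proof}
An infinite set $H$ can compute the code of its first $m+3$ elements. The tree ensures that this code differs from $\varphi_m(m)$. Say that $m$ is \emph{active at length $\ell$} if $\varphi_m(m)$ converges within $\ell$ steps to the code of a set $F_m\subseteq\{0,\dots,\ell-1\}$ with $|F_m|=m+3$. Let $\sigma\in T$ if and only if $\sigma$ is not constant on $F_m$ for every $m$ active at length $|\sigma|$.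

An $m$ active at length $\ell$ satisfies $m+3\le\ell$, so $T$ is computable. It stays active at all greater lengths, so $T$ is closed under initial segments. The fraction of strings of length $\ell$ that are constant on $F_m$ is $2\cdot2^{-(m+3)}$, and $\sum_m2\cdot2^{-(m+3)}=\frac12$. So at least half of the strings of each length lie in $T$, and $T$ is infinite.

Let $H$ be infinite and homogeneous for $T$, and let $f(m)$ be the code of the set of the first $m+3$ elements of $H$. If $\varphi_m(m){\downarrow}=f(m)$, then $m$ is active at all large lengths and $F_m\subseteq H$, so $H$ is homogeneous for no sufficiently long $\sigma\in T$. This contradicts the choice of $H$. Hence $f\le_TH$ is DNC.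
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:avoid}]
We build sets $X_0\le_TX_1\le_T\cdots$, none of which computes a DNC function. Let $X_0=\emptyset$. Fix a bijection $\langle\cdot,\cdot\rangle\colon\mathbb N^2\to\mathbb N$ with $r\le\langle r,i\rangle$, such as Cantor's pairing function. Given $X_s$ with $s=\langle r,i\rangle$, let $G_s$ be the graph computed by $\Phi_i^{X_r}$ if this is total and codes an infinite, locally $2$-colorable graph, and the edgeless graph on $\mathbb N$ otherwise. Since $r\le s$, the graph $G_s$ is $X_s$-computable. Theorem~\ref{thm:avoid} gives an infinite $2$-homogeneous set $H_s$ for $G_s$ such that $X_{s+1}=X_s\oplus H_s$ computes no DNC function.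

Let $\mathcal I=\{Z: Z\le_TX_s\text{ for some }s\}$. It is a Turing ideal. Every infinite, locally $2$-colorable graph in $\mathcal I$ is computed by some $\Phi_i^{X_r}$, so it is $G_{\langle r,i\rangle}$ and has the solution $H_{\langle r,i\rangle}\in\mathcal I$. Thus $\mathsf{RCOLOR}_2$ holds in $(\mathbb N,\mathcal I)$. The ideal contains no DNC function, so $\mathsf{DNR}$ fails, and the computable tree of Lemma~\ref{lem:tree} has no infinite homogeneous set in $\mathcal I$, so $\mathsf{RWKL}$ fails.
\end{proof}

\section{The template: cohesive sets}\label{sec:coh}

That $\mathsf{COH}$ does not imply $\mathsf{DNR}$ is due to Hirschfeldt, Jockusch, Kjos-Hanssen, Lempp and Slaman. We give the short argument.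

\begin{proposition}\label{prop:coh}
Suppose that $X$ computes no DNC function and that $(R_i)_{i\in\mathbb N}$ is an $X$-computable sequence of sets. Then there is an infinite set $C$, cohesive for $(R_i)$, such that $X\oplus C$ computes no DNC function.
\end{proposition}

\begin{proof}
A \emph{Mathias condition} is a pair $(F,Z)$ of a finite \emph{stem} $F$ and an infinite $X$-computable \emph{reservoir} $Z$ all of whose elements exceed all elements of $F$. A condition $(F',Z')$ \emph{extends} $(F,Z)$ if $F'=F\cup E$ for a finite $E\subseteq Z$, and $Z'\subseteq Z$. We build a sequence $(F_s,Z_s)$ of conditions, each extending the previous one, starting from $(\emptyset,\mathbb N)$, and let $C=\bigcup_sF_s$. Then $F_s\sqsubseteq C$ and $C\setminus F_s\subseteq Z_s$ for every $s$. Each step treats one of the following countably many tasks; $(F,Z)$ is the current condition.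

\emph{Make $|C|\ge n$.} Move the $n$ least elements of $Z$ into $F$.

\emph{Make $C$ cohesive for $R_i$.} Replace $Z$ by one of $Z\cap R_i$ and $Z\setminus R_i$ that is infinite.

\emph{Make $\Psi^{X\oplus C}$ partial or not DNC, for a functional $\Psi$.} Ask:
\begin{equation}\label{eq:template}
\text{for every $m$, is there a finite nonempty $E\subseteq Z$ with $\Psi^{F\cup E}(m){\downarrow}$?}
\end{equation}
If the answer is no, as witnessed by $m$, keep $(F,Z)$. All but finitely many initial segments of $C$ have the form $F\cup E$ with $E\subseteq Z$ finite and nonempty, so $\Psi^{X\oplus C}(m){\uparrow}$ by Lemma~\ref{lem:finite}(iii). If the answer is yes, let $f(m)=\Psi^{F\cup E_m}(m)$ for the first suitable $E_m$ found by search. The function $f$ is total and $X$-computable, hence not DNC, so $f(m)=\varphi_m(m)$ for some $m$. Extend to $(F\cup E_m,\{z\in Z:z>\max E_m\})$. Then $\Psi^{X\oplus C}(m)=\varphi_m(m)$ by Lemma~\ref{lem:finite}(ii).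
\end{proof}

Two features of question~\eqref{eq:template} make this work. The oracle $X$ can \emph{search} for the sets $E$, so a positive answer produces an $X$-computable function, against which the hypothesis on $X$ applies. And the sets $E$ range over \emph{all} ways in which the stem can still grow, so a negative answer settles the task for good.

\begin{proof}[Proof of Theorem~\ref{thm:position}(1) from Theorem~\ref{thm:avoid}]
Repeat the construction in the proof of Theorem~\ref{thm:main} with two kinds of stages. For $t=\langle r,i\rangle$, stage $2t$ applies Theorem~\ref{thm:avoid} to the graph computed by $\Phi_i^{X_r}$, and stage $2t+1$ applies Proposition~\ref{prop:coh} to the sequence of sets computed by $\Phi_i^{X_r}$; in each case a trivial instance is used if $\Phi_i^{X_r}$ does not compute an instance. The resulting ideal satisfies $\mathsf{RCOLOR}_2$ and $\mathsf{COH}$ and contains no DNC function. So $\mathsf{DNR}$ fails, $\mathsf{WWKL}$ fails because it implies $\mathsf{DNR}$, $\mathsf{RWKL}$ fails by Lemma~\ref{lem:tree}, and $\mathsf{RCOLOR}_k$ fails for $k\geq3$ because it is equivalent to $\mathsf{RWKL}$.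
\end{proof}

\section{Parity in a locally 2-colorable graph}\label{sec:parity}

Sections~\ref{sec:parity}--\ref{sec:all} prove Theorem~\ref{thm:avoid}. Fix $X$, the sets $W_j$ and the graph $G$ as in the theorem. We may assume that the vertex set is $\mathbb N$: if $v$ is the increasing enumeration of the vertex set, which is $X$-computable, pull $G$ back along $v$ and note that $X\oplus v[H]\equiv_TX\oplus H$ for all $H\subseteq\mathbb N$. From now on \emph{homogeneous} means $2$-homogeneous for $G$.

Call vertices $x,y$ \emph{aligned} if they are joined by a walk of even length and \emph{opposed} if they are joined by a walk of odd length. Both relations are $X$-c.e. Two vertices in different components are neither. Two vertices in the same component are exactly one of the two: otherwise there is a closed walk of odd length, and a $2$-coloring of the finite subgraph induced on its vertices would have to alternate along it. Concatenating walks shows that alignment is an equivalence relation, that aligned composed with opposed is opposed, and that opposed composed with opposed is aligned.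

\begin{lemma}\label{lem:pairwise}
A set $H$ is homogeneous if and only if no two elements of $H$ are opposed.
\end{lemma}

\begin{proof}
If $x,y\in H$ are joined by an odd walk with vertex set $V_0$, every $2$-coloring of $G[V_0]$ gives $x$ and $y$ different colors, so $H$ is not homogeneous. Conversely, suppose that no two elements of $H$ are opposed, let $V_0$ be finite, and take a $2$-coloring of $G[V_0]$. Two elements of $H$ in the same component of $G[V_0]$ are joined by a walk inside $V_0$; this walk is even, so they have the same color. Swapping the colors on those components of $G[V_0]$ where $H$ has color $1$ gives all of $V_0\cap H$ color $0$.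
\end{proof}

In particular, subsets and increasing unions of homogeneous sets are homogeneous. Call a finite nonempty set \emph{aligned} if its elements are pairwise aligned. Aligned sets are homogeneous, and they form an $X$-c.e.\ family.

If $G$ has an infinite $X$-computable homogeneous set $H$, then $X\oplus H\equiv_TX$ and there is nothing to prove. So we assume through Section~\ref{sec:all}:
\begin{equation}\label{eq:dagger}
\text{$G$ has no infinite $X$-computable homogeneous set.}\tag{$\dagger$}
\end{equation}
(For $X=\emptyset$, such a graph is built in Section~\ref{sec:random}.)

\begin{lemma}\label{lem:dagger}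
\begin{enumerate}
\item[(a)] Every component of $G$ is finite.
\item[(b)] Every infinite $X$-computable set contains two opposed elements.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (b) is \eqref{eq:dagger} read through Lemma~\ref{lem:pairwise}. For (a), suppose that the component of $v$ is infinite. Then the set of vertices aligned with $v$ or the set of vertices opposed to $v$ is infinite. Each of them is $X$-c.e.\ with pairwise aligned elements, so an infinite $X$-computable subset contradicts (b).
\end{proof}

For a finite family $\mathcal D$ of finite sets, let $\beta(\mathcal D)$ be the largest vertex in a component that meets some $D\in\mathcal D$, and $0$ if there is none. This is well defined by (a).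

\begin{lemma}\label{lem:extend}
Let $D\in\mathcal D$ be homogeneous and let $C$ be aligned with $\min C>\beta(\mathcal D)$. Then $D\cup C$ is homogeneous and is a proper end-extension of $D$.
\end{lemma}

\begin{proof}
The set $C$ lies above $D$ and outside the components meeting $D$, so no element of $C$ is opposed to an element of $D$.
\end{proof}

The function $\beta$ is not $X$-computable: otherwise $x_0=0$, $x_{n+1}=\beta(\{\{x_0,\dots,x_n\}\})+1$ would be an infinite $X$-computable homogeneous set. Each step of our construction uses finitely many values of $\beta$ as fixed parameters.

\section{One functional: bipairs and joins}\label{sec:one}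

In this section we defeat a single functional. Fix $\Psi$ and $W=W_j$. We want an infinite homogeneous $H$ such that $\Psi^{X\oplus H}$ is partial or has a value $\Psi^{X\oplus H}(m)=v$ with $(m,v)\in W$.

\subsection*{What goes wrong with the template}
Start with the empty stem. Question~\eqref{eq:template} should now range over homogeneous sets $E$. By Lemma~\ref{lem:pairwise} a finite set looks homogeneous until an odd walk between two of its elements is found, so a search may return a set that later turns out not to be homogeneous. Aligned sets can be certified by $X$, so let us ask about aligned sets $C$ instead. A positive answer is as good as before. A negative answer gives an $m$ with $\Psi^C(m){\uparrow}$ for every aligned $C$, and this no longer covers the future: components are finite, so $H$ must be a union $C_0\cup C_1\cup\cdots$ of aligned sets from different components, and we know nothing about $\Psi^{C_0\cup C_1}(m)$.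

Assumption \eqref{eq:dagger} almost closes the gap. Suppose that convergence on unions were so common that $X$ could compute aligned sets $C_0,C_1,\dots$, each above the previous one, with $\Psi^{C_i\cup C_j}(m){\downarrow}$ for all $i<j$. By Lemma~\ref{lem:dagger}(b), some $C_i$ and $C_j$ lie in the same component. If they lay on the same side, then $C_i\cup C_j$ would be an aligned set on which $\Psi$ converges, a contradiction. But the lemma puts them on opposite sides. The remedy is to carry along with each aligned set a second one on the opposite side of its component.

\begin{definition}\label{def:bipair}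
A \emph{bipair} is an ordered pair $(A,B)$ of aligned sets such that every element of $A$ is opposed to every element of $B$. Its \emph{sides} are $A$ and $B$. It is \emph{beyond} $b$ if $\min(A\cup B)>b$. If $(A,B)$ and $(A',B')$ are bipairs with $\max(A\cup B)<\min(A'\cup B')$ and some element of $A$ is opposed to some element of $A'$, their \emph{join} is $(A\cup B',\,B\cup A')$.
\end{definition}

The join is a bipair (Figure~\ref{fig:join}). Indeed, all four sets lie in one component; fix $a\in A$. The elements of $B$ are opposed to $a$, and so are the elements of $A'$, by the hypothesis and the composition rules. The elements of $B'$ are opposed to those of $A'$, hence aligned with $a$. So $A\cup B'$ consists of vertices aligned with $a$ and $B\cup A'$ of vertices opposed to $a$. Note also that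
\begin{equation}\label{eq:joinext}
A\sqsubseteq A\cup B'\qquad\text{and}\qquad B\sqsubseteq B\cup A'.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (A) at (0,1.5) {$A$};
\node (B) at (0,0) {$B$};
\node (B2) at (4,1.5) {$B'$};
\node (A2) at (4,0) {$A'$};
\draw[thick] (A) -- (B);
\draw[thick] (B2) -- (A2);
\draw[thick] (A) -- (A2);
\draw[dashed, rounded corners] (-0.5,1.15) rectangle (4.5,1.85);
\draw[dashed, rounded corners] (-0.5,-0.35) rectangle (4.5,0.35);
\node at (5.4,1.5) {$A\cup B'$};
\node at (5.4,0) {$B\cup A'$};
\end{tikzpicture}
\caption{The join of bipairs $(A,B)$ and $(A',B')$. Solid lines connect sets known to be opposed, and numbers increase from left to right. Since $A$ is opposed to $A'$, the two dashed boxes lie on opposite sides of one component; they are the sides of the join.}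
\label{fig:join}
\end{figure}

\begin{definition}\label{def:reservoir}
A \emph{reservoir} is an $X$-c.e.\ set $M$ of bipairs that has members beyond every $b$ and contains the join of any two of its members whose join is defined. We write $M^{>b}$ for the set of members of $M$ beyond $b$.
\end{definition}

If $M$ is a reservoir, so is $M^{>b}$. The set $M_{\mathrm{all}}$ of all bipairs is a reservoir: it is $X$-c.e.\ and closed under joins, and by Lemma~\ref{lem:dagger}(b) there are opposed $x,y>b$, which give the bipair $(\{x\},\{y\})$ beyond $b$. The argument attempted above now goes through. In the next lemma, think of $\mathcal L$ as the family of sets $C$ with $\Psi^C(m){\downarrow}$.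

\begin{lemma}[Joining lemma]\label{lem:join}
Let $M$ be a reservoir and let $\mathcal L$ be an $X$-c.e.\ family of finite sets such that no member of $M$ has both sides in $\mathcal L$. Then there are a finite nonempty $P\subseteq M$ and a number $b$, at least as large as every element of every side of a member of $P$, with the following property: for every $(A',B')\in M^{>b}$ there are a side $C$ of a member of $P$ and a side $C'$ of $(A',B')$ with $C\cup C'\notin\mathcal L$.
\end{lemma}

\begin{proof}
Suppose not. We compute from $X$ a sequence $(A_i,B_i)_{i\in\mathbb N}$ in $M$. Let $(A_0,B_0)$ be any member. Given $P_n=\{(A_i,B_i):i\leq n\}$, let $b_n$ be the largest element of a side of a member of $P_n$. Since $P_n,b_n$ do not have the property in the lemma, there is $(A',B')\in M^{>b_n}$ with $C\cup C'\in\mathcal L$ for all sides $C$ of members of $P_n$ and both sides $C'$ of $(A',B')$. This is a $\Sigma^0_1(X)$ condition on $(A',B')$; let $(A_{n+1},B_{n+1})$ be the first bipair found to satisfy it.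

The numbers $a_i=\min A_i$ increase with $i$, so they form an infinite $X$-computable set. By Lemma~\ref{lem:dagger}(b) there are $i<j$ with $a_i$ and $a_j$ opposed. The join $(A_i\cup B_j,\,B_i\cup A_j)$ is defined and belongs to $M$, and both of its sides are in $\mathcal L$ by the choice of $(A_j,B_j)$. This contradicts the hypothesis.
\end{proof}

The conclusion has the same shape as the hypothesis, one level up, except that the empty stem has been replaced by finitely many candidates $C$, and the candidate that works depends on $(A',B')$. To iterate we therefore allow finitely many stems from the start.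

\begin{definition}\label{def:system}
A \emph{test} is an $X$-computable family $\mathcal F$ of finite sets such that $F\sqsubseteq F'\in\mathcal F$ implies $F\in\mathcal F$. An \emph{$\mathcal F$-system} is a pair $(\mathcal D,M)$ such that
\begin{enumerate}
\item[(S1)] $\mathcal D$ is a nonempty finite family of finite homogeneous sets, called \emph{stems};
\item[(S2)] $M$ is a reservoir all of whose members are beyond $\beta(\mathcal D)$;
\item[(S3)] every member of $M$ has a side $C$ with $D\cup C\in\mathcal F$ for some $D\in\mathcal D$.
\end{enumerate}
\end{definition}

By Lemma~\ref{lem:finite}, $\{F:\Psi^F(m){\uparrow}\}$ is a test for each $m$.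

\begin{lemma}[Growth lemma]\label{lem:growth}
Let $(\mathcal D,M)$ be an $\mathcal F$-system. There is an $\mathcal F$-system $(\mathcal D',M')$ with $M'\subseteq M$ such that every member of $\mathcal D'$ belongs to $\mathcal F$ and has the form $D\cup C$ with $D\in\mathcal D$ and $C$ a side of a member of $M$. In particular, every member of $\mathcal D'$ is a proper end-extension of a member of $\mathcal D$.
\end{lemma}

\begin{proof}
Let $\mathcal L$ be the family of finite sets $C$ with $D\cup C\notin\mathcal F$ for all $D\in\mathcal D$. It is $X$-computable because $\mathcal D$ is finite, and (S3) says that no member of $M$ has both sides in $\mathcal L$. Take $P$ and $b$ from Lemma~\ref{lem:join}, and let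
\[
\mathcal D'=\{D\cup C: D\in\mathcal D,\ C\text{ a side of a member of }P,\ D\cup C\in\mathcal F\},\qquad M'=M^{>\max(b,\beta(\mathcal D'))}.
\]
The family $\mathcal D'$ is finite. By (S2) and Lemma~\ref{lem:extend}, each $D\cup C\in\mathcal D'$ is homogeneous and properly end-extends $D$. Property (S2) holds for $(\mathcal D',M')$ by definition. For (S3), let $(A',B')\in M'$. There are a side $C$ of a member of $P$ and a side $C'$ of $(A',B')$ with $C\cup C'\notin\mathcal L$, that is, $D\cup C\cup C'\in\mathcal F$ for some $D\in\mathcal D$. The elements of $C'$ exceed $b$ and $\beta(\mathcal D)$, so $D\cup C\sqsubseteq D\cup C\cup C'$ and therefore $D\cup C\in\mathcal F$. Thus $D'=D\cup C$ is in $\mathcal D'$ and $D'\cup C'\in\mathcal F$. As $M'\ne\emptyset$, this also shows $\mathcal D'\neq\emptyset$.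
\end{proof}

\begin{remark}\label{rem:stems}
One would like to keep a single stem. For some $D'\in\mathcal D'$, the set of $(A',B')\in M'$ that have a side $C'$ with $D'\cup C'\in\mathcal F$ is $X$-c.e.\ and has members beyond every bound. But nothing makes it closed under joins: by \eqref{eq:joinext} a join enlarges both sides, while membership in $\mathcal F$ passes only to smaller sets. So we keep all stems and choose among them at the end, by compactness.
\end{remark}

\begin{lemma}\label{lem:path}
Let $\mathcal D_0,\mathcal D_1,\dots$ be nonempty finite families of finite homogeneous sets such that every member of $\mathcal D_{s+1}$ is a proper end-extension of a member of $\mathcal D_s$. Then there are an infinite homogeneous set $H$ and sets $D_s\in\mathcal D_s$ with $D_s\sqsubseteq H$ for all $s$ and $H=\bigcup_sD_s$.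
\end{lemma}

\begin{proof}
The sequences $(D_0,\dots,D_s)$ with $D_i\in\mathcal D_i$ and $D_{i+1}$ a proper end-extension of $D_i$ form a finitely branching tree. It has a node of every length, obtained by starting from any member of $\mathcal D_s$ and going down. By K\"onig's lemma it has an infinite path; let $H$ be the union along it.
\end{proof}

\subsection*{Defeating $\Psi$} Ask: \emph{for every $m$, is there a bipair $(A,B)$ with $\Psi^A(m){\downarrow}$ and $\Psi^B(m){\downarrow}$?}

If the answer is yes, let $f(m)=\Psi^{A_m}(m)$ for the first such bipair $(A_m,B_m)$ found. Since $f\le_TX$ is total, it is not $W$-avoiding, so $(m,f(m))\in W$ for some $m$. Extend $A_m$ to an infinite homogeneous set $H$ by adding one vertex at a time with Lemma~\ref{lem:extend}. Then $\Psi^{X\oplus H}(m)=f(m)$.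

If the answer is no, as witnessed by $m$, let $\mathcal F=\{F:\Psi^F(m){\uparrow}\}$. Then $(\{\emptyset\},M_{\mathrm{all}}^{>0})$ is an $\mathcal F$-system. Applying Lemma~\ref{lem:growth} repeatedly gives families $\mathcal D_s\subseteq\mathcal F$, and Lemma~\ref{lem:path} gives an infinite homogeneous $H$ with infinitely many initial segments in $\mathcal F$. By Lemma~\ref{lem:finite}(iii), $\Psi^{X\oplus H}(m){\uparrow}$.

\section{All functionals: proof of the avoidance theorem}\label{sec:all}

Let $(\Psi_e,W^e)_{e\in\mathbb N}$ list all pairs of a Turing functional and one of the sets $W_j$. We must satisfy the requirements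
\[
R_e:\quad \Psi_e^{X\oplus H}\text{ is not a total $W^e$-avoiding function.}
\]
A finite set $F$ \emph{meets $R_e$} if there are $m,v$ with $\Psi_e^F(m){\downarrow}=v$ and $(m,v)\in W^e$. For fixed $e$ this property is $\Sigma^0_1(X)$, because $W^e$ is, and it is preserved by end-extension. If an initial segment of $H$ meets $R_e$, then $R_e$ holds.

\subsection*{The difficulty with two requirements} Suppose that $R_0$ received the answer no, so that we hold an $\mathcal F$-system $(\mathcal D,M)$ for $\mathcal F=\{F:\Psi_0^F(m_0){\uparrow}\}$, and turn to $R_1$. In the positive case for one functional we picked one side of one bipair and committed to it. This is no longer allowed, for two reasons. First, the growth lemma does not let us choose the bipairs it uses; it finds them in the reservoir. So we must shrink $M$ to a reservoir all of whose members are good for $R_1$. Second, we do not know which of the sets $D\cup C$ in $\mathcal F$ will lie on the final path. So a bipair $(A,B)$ is good only if \emph{each} of the $2|\mathcal D|$ sets $D\cup A$, $D\cup B$ meets $R_1$ or is outside $\mathcal F$. Both alternatives persist under end-extension, so goodness survives joins. To find good bipairs we must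 diagonalize at $2|\mathcal D|$ inputs at once, where the bipair found, and hence every value, depends on all the inputs. The next lemma makes this possible.

\begin{lemma}[Simultaneous hitting]\label{lem:hit}
Let $W\subseteq\mathbb N^2$ be $\Sigma^0_1(X)$ and suppose that $X$ computes no $W$-avoiding function. Let $K\ge1$ and let $g=(g_1,\dots,g_K)\colon\mathbb N^K\to\mathbb N^K$ be total and $X$-computable. Then there is $\vec m=(m_1,\dots,m_K)$ with $(m_i,g_i(\vec m))\in W$ for all $i\le K$.
\end{lemma}

\begin{proof}
Induction on $K$. The case $K=1$ says that $g$ is not $W$-avoiding. Let $g\colon\mathbb N^{K+1}\to\mathbb N^{K+1}$. For each fixed $m_1$, the induction hypothesis applied to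
\[
(m_2,\dots,m_{K+1})\mapsto(g_2,\dots,g_{K+1})(m_1,m_2,\dots,m_{K+1})
\]
gives $m_2,\dots,m_{K+1}$ with $(m_i,g_i(\vec m))\in W$ for $2\le i\le K+1$. Since $W$ is $\Sigma^0_1(X)$, the oracle $X$ can find such a tuple from $m_1$ by search; let $\vec m(m_1)$ be the first one found, with $m_1$ prefixed. The function $f(m_1)=g_1(\vec m(m_1))$ is total and $X$-computable, so $(m_1,f(m_1))\in W$ for some $m_1$, and $\vec m(m_1)$ is as required.
\end{proof}

\begin{remark}\label{rem:ce}
The lemma fails for $K=2$ without the hypothesis that $W$ is $\Sigma^0_1(X)$. Let $X=\emptyset$, let $(q_n)$ be a computable list of the rationals, and choose a real $\alpha$ such that the characteristic function $\chi$ of $\{n:q_n<\alpha\}$ is not computable; all but countably many $\alpha$ qualify. For $W=\{(n,v):v\ne\chi(n)\}$ the only $W$-avoiding function is $\chi$. Let $g(m_1,m_2)=(1,0)$ if $q_{m_1}\le q_{m_2}$ and $(0,1)$ otherwise. In the first case, $(m_1,1)\in W$ gives $\alpha\le q_{m_1}\le q_{m_2}$ and so $(m_2,0)\notin W$; the second case is symmetric.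
\end{remark}

Since the question for $R_e$ now concerns several inputs at once, a negative answer names a finite set $N$ of inputs and promises only that $\Psi_e$ diverges somewhere on $N$. This is enough to make $\Psi_e^{X\oplus H}$ partial.

\begin{definition}\label{def:condition}
A \emph{pledge} is a pair $(e,N)$ with $e\in\mathbb N$ and $N\subseteq\mathbb N$ finite. Let $\Lambda$ be a finite set of pledges. A finite set $F$ \emph{keeps} $\Lambda$ if for every $(e,N)\in\Lambda$ there is $m\in N$ with $\Psi_e^F(m){\uparrow}$; otherwise $F$ \emph{breaks} $\Lambda$. Let $\mathcal F_\Lambda$ be the family of finite sets that keep $\Lambda$. A \emph{condition} is a triple $(\mathcal D,M,\Lambda)$ such that $\Lambda$ is a finite set of pledges and $(\mathcal D,M)$ is an $\mathcal F_\Lambda$-system.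
\end{definition}

By Lemma~\ref{lem:finite}(i) and (ii), $\mathcal F_\Lambda$ is a test; in other words, breaking $\Lambda$ is $X$-decidable and preserved by end-extension. Every finite set keeps $\emptyset$, so $(\{\emptyset\},M_{\mathrm{all}}^{>0},\emptyset)$ is a condition.

\begin{lemma}[Decision lemma]\label{lem:decide}
Let $(\mathcal D,M,\Lambda)$ be a condition and let $e\in\mathbb N$. There is a condition $(\mathcal D,M^*,\Lambda^*)$ with the same stems and $M^*\subseteq M$ such that one of the following holds.
\begin{enumerate}
\item[(i)] $\Lambda^*=\Lambda\cup\{(e,N)\}$ for some finite $N$.
\item[(ii)] $\Lambda^*=\Lambda$, and for every $D\in\mathcal D$ and every side $C$ of a member of $M^*$, the set $D\cup C$ breaks $\Lambda$ or meets $R_e$.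
\end{enumerate}
\end{lemma}

\begin{proof}
Let $K=2|\mathcal D|$. Number the pairs consisting of a stem and a choice of first or second side by $1,\dots,K$, and for a bipair $\pi=(A,B)$ let $F_i(\pi)$ be the set $D\cup A$ or $D\cup B$ described by the $i$-th pair. In this notation, (S3) for a test $\mathcal F$ says that for every $\pi$ in the reservoir some $F_i(\pi)$ is in $\mathcal F$.

\emph{Case 1: there are a finite $N$ and a number $b$ such that for every $\pi\in M^{>b}$ some $F_i(\pi)$ keeps $\Lambda\cup\{(e,N)\}$.} Then $(\mathcal D,M^{>b},\Lambda\cup\{(e,N)\})$ is a condition as in (i).

\emph{Case 2: otherwise.} Then for every finite $N$ and every $b$ there is $\pi\in M^{>b}$ such that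
\begin{equation}\label{eq:case2}
\text{for every $i\le K$: $F_i(\pi)$ breaks $\Lambda$, or $\Psi_e^{F_i(\pi)}(m){\downarrow}$ for all $m\in N$.}
\end{equation}
Let $M^*$ be the set of $\pi\in M$ such that every $F_i(\pi)$ breaks $\Lambda$ or meets $R_e$. We show that $M^*$ is a reservoir. Then $(\mathcal D,M^*,\Lambda)$ is a condition, since (S2) and (S3) pass to subreservoirs of $M$, and (ii) holds by definition.

The set $M^*$ is $X$-c.e., since $M$ is $X$-c.e., breaking $\Lambda$ is $X$-decidable and meeting $R_e$ is $\Sigma^0_1(X)$.

It is closed under joins. Let $\pi=(A,B)$ and $\pi'=(A',B')$ be in $M^*$ with join $\rho=(A\cup B',B\cup A')$. Then $\rho\in M$. By \eqref{eq:joinext} and (S2), $D\cup A\sqsubseteq D\cup A\cup B'$ and $D\cup B\sqsubseteq D\cup B\cup A'$ for every stem $D$; that is, $F_i(\pi)\sqsubseteq F_i(\rho)$ for all $i$. Breaking $\Lambda$ and meeting $R_e$ are both preserved by end-extension, so $\rho\in M^*$.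

It has members beyond every $b$. Fix $b$. For $\vec m\in\mathbb N^K$, let $\pi(\vec m)$ be the first member of $M^{>b}$, in an $X$-computable enumeration, that satisfies \eqref{eq:case2} for $N=\{m_1,\dots,m_K\}$. It exists by the case hypothesis, and \eqref{eq:case2} is $X$-decidable, so $\vec m\mapsto\pi(\vec m)$ is total and $X$-computable. Let $g_i(\vec m)=\Psi_e^{F_i(\pi(\vec m))}(m_i)$ if this converges and $g_i(\vec m)=0$ otherwise. By Lemma~\ref{lem:finite}(i), $g=(g_1,\dots,g_K)$ is total and $X$-computable. Lemma~\ref{lem:hit} gives $\vec m$ with $(m_i,g_i(\vec m))\in W^e$ for all $i$. Let $\pi=\pi(\vec m)$ and $i\le K$. If $F_i(\pi)$ keeps $\Lambda$, then by \eqref{eq:case2} $\Psi_e^{F_i(\pi)}(m_i)$ converges, its value is $g_i(\vec m)$, and so $F_i(\pi)$ meets $R_e$. Hence $\pi\in M^*$.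
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:avoid}]
We define conditions $(\mathcal D_e,M_e,\Lambda_e)$, starting from $(\{\emptyset\},M_{\mathrm{all}}^{>0},\emptyset)$. Given $(\mathcal D_e,M_e,\Lambda_e)$, apply Lemma~\ref{lem:decide} for $e$ to get a condition $(\mathcal D_e,M_e^*,\Lambda_{e+1})$, and then Lemma~\ref{lem:growth} to the $\mathcal F_{\Lambda_{e+1}}$-system $(\mathcal D_e,M_e^*)$ to get $(\mathcal D_{e+1},M_{e+1})$. Then $\Lambda_e\subseteq\Lambda_{e+1}$, and every $D'\in\mathcal D_{e+1}$ keeps $\Lambda_{e+1}$ and properly end-extends a member of $\mathcal D_e$. Let $H$ and $D_s\in\mathcal D_s$ be as in Lemma~\ref{lem:path}. The set $H$ is infinite and homogeneous. Fix $e$.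

Suppose that alternative (ii) of Lemma~\ref{lem:decide} occurred for $e$. The set $D_{e+1}$ has the form $D\cup C$ with $D\in\mathcal D_e$ and $C$ a side of a member of $M_e^*$, and it keeps $\Lambda_{e+1}=\Lambda_e$. By (ii) it meets $R_e$. Since $D_{e+1}\sqsubseteq H$, requirement $R_e$ holds.

Suppose that alternative (i) occurred, with pledge $(e,N)$. For every $s>e$ we have $(e,N)\in\Lambda_s$ and $D_s$ keeps $\Lambda_s$, so $\Psi_e^{D_s}(m){\uparrow}$ for some $m\in N$. If $\Psi_e^{X\oplus H}$ were total, then, $N$ being finite, Lemma~\ref{lem:finite}(iii) would give an $s>e$ with $\Psi_e^{D_s}(m){\downarrow}$ for all $m\in N$. So $\Psi_e^{X\oplus H}$ is not total and $R_e$ holds.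

Every function computable from $X\oplus H$ is $\Psi^{X\oplus H}$ for some $\Psi$, and every pair $(\Psi,W_j)$ is listed, so $X\oplus H$ computes no $W_j$-avoiding function. For the last sentence of the theorem take $W_j=W_{\mathrm{DNC}}$ for all $j$.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses on $W_j$ enter only in Case 2 of Lemma~\ref{lem:decide}: through Lemma~\ref{lem:hit}, and in making $M^*$ an $X$-c.e.\ set. The number of colors enters through the composition rules for aligned and opposed, which give Lemma~\ref{lem:pairwise} and the join. It cannot be raised. If the last sentence of Theorem~\ref{thm:avoid} held for locally $3$-colorable graphs and $3$-homogeneous sets, the iteration of Section~\ref{sec:models} would give an $\omega$-model of $\mathsf{RCOLOR}_3$, hence of $\mathsf{RWKL}$, without DNC functions, contradicting Lemma~\ref{lem:tree}.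
\end{remark}

\section{Random oracles do not compute homogeneous sets}\label{sec:random}

That measure-theoretic principles do not yield $\mathsf{RCOLOR}_2$ was known, from work of Bienvenu, Patey and Shafer and of Patey. We give a short proof. Let $\mu$ be the fair-coin measure on $2^{\mathbb N}$. The terms aligned and opposed, and Lemma~\ref{lem:pairwise}, apply to every locally $2$-colorable graph on $\mathbb N$; assumption \eqref{eq:dagger} is no longer in force.

\begin{proposition}\label{prop:null}
There is a computable, locally $2$-colorable graph $G$ on $\mathbb N$ such that the class of $Y\in 2^{\mathbb N}$ that compute an infinite $2$-homogeneous set for $G$ has measure $0$.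
\end{proposition}

To defeat one computable infinite set, wait until it shows two elements in different components of the graph built so far, and join them by an odd path through new vertices. To defeat a functional $\Phi_e^Y$ for many $Y$, wait until most $Y$ have shown such a pair. The pairs depend on $Y$, and they cannot all be made opposed, since no three vertices are pairwise opposed. But if all the components involved are merged with random orientations, each pair becomes opposed with probability $\frac12$, so some orientation defeats half of the oracles. The Lebesgue density theorem turns this fixed proportion into measure one. We use it in this form: if $S\subseteq2^{\mathbb N}$ is measurable, $\mu(S)>0$ and $\eta>0$, then there is a string $\sigma$ with $\mu\{Y:\sigma Y\in S\}>1-\eta$, where $\sigma Y$ is concatenation.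

\begin{proof}[Proof of Proposition~\ref{prop:null}]
For the graph $G$ to be built, let $S_e$ be the class of $Y$ such that $\Phi_e^Y$ is the characteristic function of an infinite $2$-homogeneous set for $G$. It suffices to ensure $\mu(S_e)\le0.9$ for all $e$. Indeed, the class in the proposition is $\bigcup_eS_e$. If it had positive measure, so would some $S_e$, and there would be $\sigma$ with $\mu\{Y:\sigma Y\in S_e\}>0.9$. The map $Y\mapsto\Phi_e^{\sigma Y}$ is a Turing functional $\Phi_{e'}$, and $\mu(S_{e'})>0.9$.

\emph{Construction.} We build $2$-colorable graphs $G_0\subseteq G_1\subseteq\cdots$ on $\mathbb N$, each with finitely many edges. $G_0$ has no edges. At stage $s$, a \emph{witness} for $(e,Y)$ is a pair $x_1<x_2<s$ such that $\Phi_e^Y(x_1)$ and $\Phi_e^Y(x_2)$ converge to $1$ within $s$ steps, and $x_1,x_2$ lie in different components of $G_s$, both of which have least element at least $e$. The last clause protects small vertices and will keep components finite. Let $U_{e,s}$ be the class of $Y$ for which a witness exists. Membership depends only on the first $s$ bits of $Y$, so $\mu(U_{e,s})$ is a rational that we can compute. If no $e\le s$ that has not yet acted satisfies $\mu(U_{e,s})>0.9$,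 let $G_{s+1}=G_s$. Otherwise the least such $e$ acts, as follows.

For $Y\in U_{e,s}$ let $(x_1(Y),x_2(Y))$ be the lexicographically least witness, and let $\mathcal K$ be the finite set of components of $G_s$ that contain some $x_1(Y)$ or $x_2(Y)$. Fix a $2$-coloring $c$ of $G_s[\bigcup\mathcal K]$. For $\varepsilon\colon\mathcal K\to\{0,1\}$, let $c_\varepsilon(x)=c(x)+\varepsilon(K)\bmod2$ for $x\in K\in\mathcal K$; this is again a $2$-coloring. For fixed $Y$, the vertices $x_1(Y)$ and $x_2(Y)$ lie in different members of $\mathcal K$, so exactly half of the maps $\varepsilon$ give them different colors. Averaging over $\varepsilon$, we find one with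
\begin{equation}\label{eq:half}
\mu\{Y\in U_{e,s}:c_\varepsilon(x_1(Y))\ne c_\varepsilon(x_2(Y))\}\ge\tfrac12\mu(U_{e,s})>0.45 .
\end{equation}
Fix it and write $c'=c_\varepsilon$. Let $r_K=\min K$ for $K\in\mathcal K$, fix $K_0\in\mathcal K$, and let $r=r_{K_0}$. For each $K\in\mathcal K\setminus\{K_0\}$ join $r$ to $r_K$ by a path through \emph{new} vertices, that is, vertices larger than $s$, than all endpoints of edges of $G_s$, and than the new vertices already chosen at this stage. If $c'(r)=c'(r_K)$, add a path $r\,z\,r_K$ and put $c'(z)=1-c'(r)$. Otherwise add a path $r\,z\,z'\,r_K$ and put $c'(z)=1-c'(r)$, $c'(z')=c'(r)$. Every element of $\bigcup\mathcal K$ is below $s$ or an endpoint of an edge of $G_s$, so the new vertices are isolated in $G_s$ and exceed $\max\bigcup\mathcal K$. In $G_{s+1}$ the set $\bigcup\mathcal K$ and the new vertices form one component, which is $2$-colored by $c'$; the other components are components of $G_s$. So $G_{s+1}$ is $2$-colorable. Let $G=\bigcup_sG_s$.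

\emph{$G$ is computable and locally $2$-colorable.} Every stage is effective. The larger endpoint $y$ of an edge added at stage $s$ is new, so $s<y$; hence $x<y$ are adjacent in $G$ if and only if they are adjacent in $G_y$. Every finite induced subgraph of $G$ is an induced subgraph of some $G_s$.

\emph{Components of $G$ are finite.} Fix $v$. The component of $v$ changes at stage $s$ only if $v$ is a new vertex at that stage, which happens at most once, or the component belongs to $\mathcal K$. In the second case the acting $e$ is at most the least element of the component, so $e\le v$. Each $e$ acts at most once, so the component of $v$ changes finitely often, and it is finite at each stage.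

\emph{If $e$ acts, then $\mu(S_e)\le0.55$.} For $Y$ in the class of \eqref{eq:half}, $x_1(Y)$ and $x_2(Y)$ lie in one component of $G_{s+1}$ with different colors under $c'$, so they are opposed in $G$, and $\Phi_e^Y$ takes the value $1$ at both. By Lemma~\ref{lem:pairwise}, $Y\notin S_e$.

\emph{If $\mu(S_e)>0.9$, then $e$ acts.} Let $Y\in S_e$. At most $e$ components of $G$ have least element below $e$, and all components are finite, so the infinite set computed by $\Phi_e^Y$ has elements $x_1<x_2$ in different components of $G$ with least elements at least $e$. Components of $G_s$ are subsets of components of $G$, so $(x_1,x_2)$ is a witness for $(e,Y)$ at all large stages. Thus $S_e\subseteq\bigcup_t\bigcap_{s\ge t}U_{e,s}$, an increasing union, and by continuity of measure there is $t$ with $\mu(U_{e,s})>0.9$ for all $s\ge t$. So $e$ acts, at the latest at the first stage $s\ge\max(t,e)$ after which no smaller index acts.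

The last two paragraphs give $\mu(S_e)\le0.9$ for all $e$.
\end{proof}

To build the model we recall Martin-L\"of randomness. A \emph{test relative to $Z$} is a uniformly $Z$-c.e.\ sequence of open classes $O_n\subseteq2^{\mathbb N}$ with $\mu(O_n)\le2^{-n}$, and $Y$ is \emph{random relative to $Z$} if $Y\notin\bigcap_nO_n$ for every such test; \emph{random} means random relative to $\emptyset$. There are countably many tests, so almost every $Y$ is random. If $Y$ is random and $h\colon\mathbb N\to\mathbb N$ is computable and injective, then $Y\circ h$ is random, because the map $Y\mapsto Y\circ h$ is computable and measure preserving and so pulls tests back to tests. We use two standard theorems.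
\begin{itemize}
\item (van Lambalgen) If $Z\oplus Y$ is random, then $Y$ is random relative to $Z$.
\item (Ku\v{c}era) If $T\le_TZ$ is a tree whose class of infinite paths has positive measure and $Y$ is random relative to $Z$, then some tail $Y(n)Y(n+1)\cdots$ of $Y$ is a path through $T$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:position}(2) and of the final assertion]
Let $G$ be as in Proposition~\ref{prop:null}, and choose a random $Y$ that computes no infinite $2$-homogeneous set for $G$; almost every $Y$ qualifies. Let $Y_n(i)=Y(\langle n,i\rangle)$, $Z_0=Y_0$ and $Z_{n+1}=Z_n\oplus Y_{n+1}$, and let $\mathcal I=\{Z:Z\le_TZ_n\text{ for some }n\}$, a Turing ideal. Each $Z_{n+1}$ is $Y\circ h$ for a computable injection $h$, so it is random, and $Y_{n+1}$ is random relative to $Z_n$ by van Lambalgen's theorem.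

Let $T\le_TZ_n$ be an instance of $\mathsf{WWKL}$, with $\delta>0$ as in the definition. The class of paths through $T$ is the decreasing intersection of the clopen classes determined by the levels of $T$, each of measure at least $\delta$, so it has positive measure. By Ku\v{c}era's theorem a tail of $Y_{n+1}$, which lies in $\mathcal I$, is a path through $T$. So $\mathsf{WWKL}$, and with it $\mathsf{DNR}$, holds in $(\mathbb N,\mathcal I)$. Every member of $\mathcal I$ is computable from $Y$, so the computable graph $G$ has no infinite $2$-homogeneous set in $\mathcal I$, and $\mathsf{RCOLOR}_2$ fails.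

By part (1), $\mathsf{RCOLOR}_2$ implies none of $\mathsf{DNR}$, $\mathsf{WWKL}$, $\mathsf{RWKL}$ over $\mathsf{RCA}_0$. By part (2), neither $\mathsf{DNR}$ nor $\mathsf{WWKL}$ implies $\mathsf{RCOLOR}_2$, and $\mathsf{RCA}_0$ does not prove it. Together with $\mathsf{RCA}_0\vdash\mathsf{RWKL}\to\mathsf{RCOLOR}_2$, this gives the final assertion.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BPS}
Laurent Bienvenu, Ludovic Patey, Paul Shafer,
\emph{On the logical strengths of partial solutions to mathematical problems},
arXiv:1411.5874 (2014).

\end{thebibliography}
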